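# Ranks of group-ring matrices on irreducible representations of large highest weight

## 1. Infinite cyclic subgroups of $SL_2(\mathbb C)$

Take a matrix $g\in SL_2(\mathbb C)$ of infinite order and a nonzero Laurent polynomial $f=\sum_{k=a}^{a+d}c_kt^k$ with $c_a\ne0\ne c_{a+d}$. Let $\mathbf W_\lambda=\operatorname{Sym}^\lambda\mathbb C^2$ be the irreducible representation of dimension $\lambda+1$. How large is the rank of $f(g)$ on $\mathbf W_\lambda$, compared with $\lambda+1$, when $\lambda$ is large?

**Proposition 1.1.** For every $\lambda\ge0$, $\dim\operatorname{coker}(f(g)|\mathbf W_\lambda)\le d$.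

*Proof.* An element of infinite order is conjugate either to $\operatorname{diag}(t_0,t_0^{-1})$ with $t_0$ not a root of unity, or to $\varepsilon u$ with $\varepsilon=\pm1$ and $u\neq1$ unipotent. In the first case $g$ has the $\lambda+1$ distinct eigenvalues $t_0^{\lambda-2j}$ on $\mathbf W_\lambda$. In the second case $g$ acts as $\varepsilon^\lambda\exp(e)$ with $e$ nilpotent with one Jordan block, and $\exp(e)-1$ is $e$ times an invertible operator commuting with $e$, so $g$ has one Jordan block. In both cases $g$ has a cyclic vector, so $\mathbf W_\lambda\cong\mathbb C[t]/(Q_\lambda)$ with $\deg Q_\lambda=\lambda+1$ and $g$ acting as multiplication by $t$. Since $g$ is invertible we may divide $f$ by $t^a$ and assume it is a polynomial of degree $d$. The cokernel is $\mathbb C[t]/(f,Q_\lambda)$, a quotient of $\mathbb C[t]/(f)$, which has dimension $d$. $\square$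

So the normalized rank of $f(g)$ is at least $1-d/(\lambda+1)$. For an $r\times s$ matrix $A$ over $\mathbb C[t^{\pm1}]$, use the Smith normal form: $PAQ$ is diagonal with nonzero entries $f_1,\dots,f_a$, where $P,Q$ are invertible over $\mathbb C[t^{\pm1}]$ and $a$ is the rank of $A$ over $\mathbb C(t)$. Hence the normalized rank of $A$ on $\mathbf W_\lambda$ differs from $a$ by at most $\sum d_i/(\lambda+1)$, where $d_i$ is the width of $f_i$.

The number $a$ is also an $\ell^2$ quantity. Put $\Gamma=\langle g\rangle\cong\mathbb Z$. By Fourier series $f\ne 0$ acts on $\ell^2(\Gamma)\cong L^2(S^1)$ as multiplication by a function with finitely many zeros. It is injective, and so is its adjoint, so the closure of its image is everything. Thus the von Neumann rank of each $f_i$ is $1$, and that of $A$ is $a$. In this case, normalized ranks on $\mathbf W_\lambda$ converge to the von Neumann rank over $\Gamma$, with error $O(1/(\lambda+1))$.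

The argument had three ingredients: the group algebra is a domain; each nonzero element has small corank because it becomes multiplication by a polynomial of bounded degree on a truncated polynomial ring; matrices are reduced to elements by passing to a fraction field. What changes for an arbitrary finitely generated subgroup $\Gamma$ of a semisimple group?

* $\mathbb C[\Gamma]$ is noncommutative and there is no polynomial in sight.
* There may be torsion, so no fraction field, and limits need not be integers. Let $g=\operatorname{diag}(i,-i)\in SL_2(\mathbb C)$ and $\lambda=2l$. The eigenvalues are $i^{2l-2j}=(-1)^{l-j}$, $0\le j\le 2l$, so $1-g$ has rank $l$ or $l+1$ and its normalized rank tends to $\frac12$.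
* The center acts by scalars that depend on $\lambda$. The element $z=-1\in SL_2$ acts as $(-1)^\lambda$, so $1+z$ has normalized rank $1$ for even $\lambda$ and $0$ for odd $\lambda$.

## 2. Twisted von Neumann rank and the two theorems

Let $\mathbf G\ne1$ be a connected semisimple algebraic group over $\mathbb C$ with maximal torus $\mathbf T$, positive roots $\Phi^+$, simple roots $\alpha_1,\dots,\alpha_n$ and Lie algebra $\mathfrak g$. Write $h_\beta$ for the coroot of $\beta$ and $h_i=h_{\alpha_i}$. A dominant integral weight is $\lambda=\sum\lambda_i\omega_i$ with $\lambda_i=\lambda(h_i)\ge0$. Let $\mathbf W_\lambda$ be the irreducible representation of highest weight $\lambda$, and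
$$D_\lambda=\dim\mathbf W_\lambda=\prod_{\beta>0}\frac{(\lambda+\rho)(h_\beta)}{\rho(h_\beta)}$$
(Weyl). For a character $\chi$ of the finite group $\mathbf Z(\mathbf G)$, $\mathbf X(\mathbf T)_\chi$ is the set of dominant $\lambda\in\mathbf X(\mathbf T)$ such that $\mathbf Z(\mathbf G)$ acts on $\mathbf W_\lambda$ through $\chi$. For $SL_2$ these are the even or the odd $\lambda\geq 0$.

Let $\Gamma\le\mathbf G(\mathbb C)$ be finitely generated and $A$ an $r\times s$ matrix over $\mathbb C[\Gamma]$. For $M=\mathbb C[\Gamma]^r/A\,\mathbb C[\Gamma]^s$ the space $M\otimes_{\mathbb C[\Gamma]}\mathbf W_\lambda$ is the cokernel of $A:\mathbf W_\lambda^s\to\mathbf W_\lambda^r$. So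
$$\operatorname{rk}^\Gamma_{\mathbf W_\lambda}(A)=r-\frac{\dim (M\otimes_{\mathbb C[\Gamma]}\mathbf W_\lambda)}{\dim\mathbf W_\lambda}$$
is the normalized rank of $A$ on $\mathbf W_\lambda$.

**Definition (Sylvester matrix rank function).** A function $\operatorname{rk}\ge0$ on matrices over a ring with $\operatorname{rk}(1)=1$, $\operatorname{rk}(0)=0$, $\operatorname{rk}(AB)\le\min(\operatorname{rk}A,\operatorname{rk}B)$, $\operatorname{rk}\operatorname{diag}(A,B)=\operatorname{rk}A+\operatorname{rk}B$, and $\operatorname{rk}\begin{pmatrix}A&C\\0&B\end{pmatrix}\ge\operatorname{rk}A+\operatorname{rk}B$. For instance, a homomorphism to $M_N(k)$, $k$ a field, gives one: the rank over $k$ divided by $N$. Thus $\operatorname{rk}^\Gamma_{\mathbf W_\lambda}$ is one. Convergence of rank functions means convergence on every matrix.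

**Definition (von Neumann rank).** Let $\tau_\Gamma(a)$ be the coefficient of $a$ at $1$; it extends to the normal faithful trace of the group von Neumann algebra. The von Neumann dimension of a closed subspace of $\ell^2(\Gamma)^r$ stable under right translations is $\operatorname{Tr}$ of the orthogonal projection onto it, where $\operatorname{Tr}=\sum_i\tau_\Gamma(\cdot_{ii})$. $\operatorname{rk}_\Gamma(A)$ is the dimension of the closure of the image of $A:\ell^2(\Gamma)^s\to\ell^2(\Gamma)^r$. For finite $\Gamma$ it is the rank of $A$ on $\mathbb C[\Gamma]$ divided by $|\Gamma|$.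

**Definition (twisted rank).** Let $Z=\mathbf Z(\mathbf G)\cap\Gamma$ and $e_\chi=\frac1{|Z|}\sum_{z\in Z}\chi(z)^{-1}z$. Then $\operatorname{rk}^\chi_\Gamma(A)=|Z|\operatorname{rk}_\Gamma(e_\chi A)$.

Example: for $Z=\{1,z\}$ and $A=1+z$ we have $A=2e_\chi$ if $\chi=1$, and then $\operatorname{rk}^\chi_\Gamma(A)=2\cdot\frac12=1$; if $\chi(z)=-1$ then $e_\chi A=0$ and the rank is $0$. This matches Section 1.

The following conjecture is posed in Lander Guerrero Sánchez and Henrique Souza, "Asymptotics of rational representations for algebraic groups", arXiv:2405.17360 (2024): as $\min_i\lambda_i\to\infty$ in $\mathbf X(\mathbf T)_\chi$, $\operatorname{rk}^\Gamma_{\mathbf W_\lambda}\to\operatorname{rk}^\chi_\Gamma$. It is true, with a rate. Let $\{1,\dots,n\}=I_1\sqcup\dots\sqcup I_\nu$ be the partition given by the simple ideals of $\mathfrak g$, and $|\lambda|_*=\min_j\max_{i\in I_j}\lambda_i$.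

**Theorem A.** Let $\Gamma\le\mathbf G(\mathbb C)$ be finitely generated and $A$ a matrix over $\mathbb C[\Gamma]$. There is a constant $C_A$ such that for all $\lambda\in\mathbf X(\mathbf T)_\chi$
$$\bigl|\operatorname{rk}^\Gamma_{\mathbf W_\lambda}(A)-\operatorname{rk}^\chi_\Gamma(A)\bigr|\le\frac{C_A}{1+\min_i\lambda_i}.$$
In particular the conjecture holds.

**Theorem B.** (1) $\lim_{|\lambda|_*\to\infty}\operatorname{rk}^\Gamma_{\mathbf W_\lambda}(A)=\operatorname{rk}^\chi_\Gamma(A)$ ($\lambda\in\mathbf X(\mathbf T)_\chi$) for all $\Gamma,A$ as above.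

(2) Conversely, if a sequence $\lambda^{(k)}$ in $\mathbf X(\mathbf T)_\chi$ does not satisfy $|\lambda^{(k)}|_*\to\infty$, there are a cyclic $\Gamma$ and an $A\in\mathbb C[\Gamma]$ with $\operatorname{rk}^\Gamma_{\mathbf W_{\lambda^{(k)}}}(A)\not\to\operatorname{rk}^\chi_\Gamma(A)$.

(3) For every $\mathbf G\ne1$ the order $1/\min_i\lambda_i$ in Theorem A is optimal.

The next lemma describes $\operatorname{rk}^\chi_\Gamma$ by a trace and lets us enlarge $\Gamma$ by the center.

**Lemma 2.1.** Let $\tau_\chi$ be the linear functional on $\mathbb C[\Gamma]$ with $\tau_\chi(\gamma)=\chi(\gamma)$ if $\gamma\in\mathbf Z(\mathbf G)$ and $0$ otherwise. For all sufficiently large $c$,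
$$\operatorname{rk}^\chi_\Gamma(A)=\lim_{k\to\infty}\sum_i\tau_\chi\bigl((1-(1-AA^*/c)^k)_{ii}\bigr).\tag{2.1}$$
Consequently neither $\operatorname{rk}^\chi_\Gamma(A)$ nor $\operatorname{rk}^\Gamma_{\mathbf W_\lambda}(A)$ changes when $\Gamma$ is replaced by $\Gamma\,\mathbf Z(\mathbf G)$.

*Proof.* First, $\tau_\chi(a)=|Z|\tau_\Gamma(e_\chi a)$: indeed $|Z|\tau_\Gamma(e_\chi\gamma)=\sum_z\chi(z)^{-1}\tau_\Gamma(z\gamma)$ is $\chi(\gamma^{-1})^{-1}=\chi(\gamma)$ if $\gamma\in Z$ and $0$ otherwise. As $\chi$ has values of absolute value $1$, $e_\chi$ is a self-adjoint central idempotent. Let $c>0$, $c\ge\|AA^*\|$. The operator $T=(e_\chi A)(e_\chi A)^*=e_\chi AA^*$ satisfies $0\le T\le c$, and the closure of the image of $e_\chi A$ is the orthogonal complement of $\ker T$. The projection onto it is $1_{(0,c]}(T)$. The functions $1-(1-t/c)^k$ increase to $1_{(0,c]}$ on $[0,c]$, so by normality of the trace $\operatorname{rk}_\Gamma(e_\chi A)=\lim_k\operatorname{Tr}(1-(1-T/c)^k)$. Since $T^j=e_\chi(AA^*)^j$ for $j\ge1$, we have $1-(1-T/c)^k=e_\chi(1-(1-AA^*/c)^k)$.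 Multiplying by $|Z|$ gives (2.1).

The right side of (2.1) depends only on $\tau_\chi|_{\mathbb C[\Gamma]}$, which is the restriction of the functional $\tau_\chi$ of $\Gamma\,\mathbf Z(\mathbf G)$ (take $c$ large enough for both groups). The rank of $A$ on $\mathbf W_\lambda$ does not see the group. $\square$

## 3. Spectral measures and the mass near zero

Formula (2.1) suggests an approach by traces. Suppose $\Gamma\subset SU(2)$. For $\gamma\in SU(2)$ with eigenvalues $e^{\pm i\theta}$, $\gamma\ne\pm1$,
$$\frac{\operatorname{tr}(\gamma|\mathbf W_\lambda)}{\lambda+1}=\frac{\sin((\lambda+1)\theta)}{(\lambda+1)\sin\theta}\longrightarrow0,$$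
while $\pm1$ act by $(\pm1)^\lambda$. So along a fixed parity class the normalized trace converges to $\tau_\chi$. Let $c>0$ be at least the sum of the absolute values of all coefficients of all entries of $AA^*$. Let $\mu_\lambda$ be the eigenvalue distribution of $AA^*$ on $\mathbf W_\lambda^r$ divided by $\dim\mathbf W_\lambda$, and let $\mu_\chi$ be the measure $\varphi\mapsto|Z|\operatorname{Tr}(e_\chi \varphi(AA^*))$. Both live on $[0,c]$ and have total mass $r$. The moments of $\mu_\lambda$ converge to $\sum_i\tau_\chi(((AA^*)^k)_{ii})$, the moments of $\mu_\chi$, so $\mu_\lambda\to\mu_\chi$ weakly. Moreover $\operatorname{rk}^\Gamma_{\mathbf W_\lambda}(A)=r-\mu_\lambda(\{0\})$, and (2.1) says $\operatorname{rk}^\chi_\Gamma(A)=r-\mu_\chi(\{0\})$. Weak convergence gives $\limsup\mu_\lambda(\{0\})\le\mu_\chi(\{0\})$ because $\{0\}$ is closed, hence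
$$\liminf\operatorname{rk}^\Gamma_{\mathbf W_\lambda}(A)\ge\operatorname{rk}^\chi_\Gamma(A).$$

Here the method stops, for two reasons. Weak convergence does not prevent mass from concentrating near $0$ without being at $0$ (unit masses at $1/\lambda$ converge to the unit mass at $0$), so the opposite inequality does not follow. And outside compact groups even the traces fail: a unipotent $u\ne1$ in $SL_2(\mathbb C)$ has $\operatorname{tr}(u|\mathbf W_\lambda)/(\lambda+1)=1$ for all $\lambda$, while $\tau_\chi(u)=0$. By Proposition 1.1 the ranks nevertheless converge.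

We therefore imitate Section 1 and avoid traces. The substitute for the domain $\mathbb C[t^{\pm1}]$ is the completed group algebra $\Lambda$ of a small open subgroup $K$ of a compact $p$-adic group $\mathcal K\supset\Gamma$. It is a Noetherian domain, whatever $\Gamma$ is. We show that every nonzero $x\in\Lambda$ has small normalized corank on $\mathbf W_\lambda$, and also on the finite group algebras $\mathbb Q_p[K/K_n]$. The two families of modules then assign to $A$ the same limit, namely a length over a simple Artinian ring that replaces $\mathbb C(t)$. For the finite quotients this limit is known to be the von Neumann rank.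

## 4. A compact $p$-adic group containing $\Gamma$

**Facts used.** All $p$-adic norms satisfy $|p|=p^{-1}$, and $v_p(j!)\le(j-1)/(p-1)$ for $j\ge1$.

* (F1) Cassels (Bull. Austral. Math. Soc. 14, 1976): if $F/\mathbb Q$ is a finitely generated field and $S\subset F^\times$ is finite, then for infinitely many primes $p$ there is an embedding $F\to\mathbb Q_p$ with $S\subset\mathbb Z_p^\times$.
* (F2) From Dixon–du Sautoy–Mann–Segal, *Analytic pro-p groups*, for $p$ odd: in a complete normed $\mathbb Q_p$-algebra, $\exp$ and $\log$ are inverse to each other between $\{|x|\le p^{-1}\}$ and $1+\{|x|\le p^{-1}\}$, and $\exp(x)\exp(y)=\exp(x*y)$ with the Baker–Campbell–Hausdorff (BCH) series $x*y$. If $\mathcal M$ is a $\mathbb Z_p$-Lie lattice with $[\mathcal M,\mathcal M]\subset p\mathcal M$, the series converges in $\mathcal M$ and $(\mathcal M,*)$ is a uniform pro-$p$ group. If $x_1,\dots,x_d$ is a basis of $\mathcal M$, then writing group elements as ordered products of $\mathbb Z_p$-multiples $s_ix_i$ gives a bijection of $\mathbb Z_p^d$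 with the group (coordinates of the second kind). Example: $\mathcal M=pM_N(\mathbb Z_p)$ gives $1+pM_N(\mathbb Z_p)$ via $\exp$.
* (F3) Same book: for $K$ uniform, $\mathbb Z_p[[K]]=\varprojlim\,(\mathbb Z/p^j)[K/N]$ ($j\ge1$, $N$ open normal) is a (left and right) Noetherian domain, and the graded ring of $\mathbb F_p[[K]]$ for the powers of the augmentation ideal is the commutative polynomial ring in the classes of $g_i-1$, where $(g_i)$ is a minimal generating set. Example: $\mathbb Z_p[[\mathbb Z_p]]\cong\mathbb Z_p[[T]]$, a generator being $1+T$.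
* (F4) Kaplansky (Proc. AMS 1, 1950): for $X$ compact and totally disconnected, a unital subalgebra of $C(X,\mathbb Q_p)$ separating points is dense.
* (F5) The Tate algebra $\mathbb Q_p\langle\xi_1,\dots,\xi_d\rangle$ of power series with coefficients tending to $0$, with the Gauss norm (maximum of the absolute values of the coefficients), is Noetherian and all its ideals are closed. We also use the open mapping theorem and the $p$-adic inverse function theorem.
* (F6) Jaikin-Zapirain, *The base change in the Atiyah and the Lück approximation conjectures* (Geom. Funct. Anal. 29, 2019), in the following case: if $\Gamma$ is finitely generated and $\Gamma_n\trianglelefteq\Gamma$ is a decreasing chain of finite index normal subgroups with $\bigcap\Gamma_n=1$, then $\operatorname{rk}_{\Gamma/\Gamma_n}(A)\to\operatorname{rk}_\Gamma(A)$ for every matrix $A$ over $\mathbb C[\Gamma]$.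

For an operator $y$ on a finite-dimensional space $V\ne0$ put $\delta_V(y)=\dim\operatorname{coker}(y|V)/\dim V=\dim\ker(y|V)/\dim V$.

**Step 1: move everything to $\mathbb Q_p$.** The purpose is to put $\Gamma$ inside a compact group. By Lemma 2.1 we assume from now on that $Z=\mathbf Z(\mathbf G)\subset\Gamma$. The group $\mathbf G$ with $\mathbf T$ and its positive roots comes from a split group over $\mathbb Q$, and each $\mathbf W_\lambda$ is defined over $\mathbb Q$. Fix a faithful representation $\mathbf G\to GL_N$ over $\mathbb Q$ and a Chevalley basis $\{e_\beta,f_\beta\ (\beta\in\Phi^+),\ h_1,\dots,h_n\}$; write $e_i=e_{\alpha_i}$, $f_i=f_{\alpha_i}$. Let $F\subset\mathbb C$ be a finitely generated field containing the values of $\chi$, the coefficients of $A$, and the matrix entries, in $GL_N$ and under $\operatorname{Ad}$ in the Chevalley basis, of generators of $\Gamma$, of their inverses, and of the elements of $Z$. Apply (F1) with $S$ the set of those matrix entries that are nonzero. We get a prime $p\ge5$ not dividing the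 determinant of the Cartan matrix and an embedding $F\subset\mathbb Q_p$ for which all these entries lie in $\mathbb Z_p$.

From now on $\mathfrak g$ is taken over $\mathbb Q_p$ and $\mathfrak g_\circ$ is the $\mathbb Z_p$-span of the Chevalley basis. Put
$$\mathcal K=\{g\in\mathbf G(\mathbb Q_p)\cap GL_N(\mathbb Z_p):\operatorname{Ad}(g)\mathfrak g_\circ=\mathfrak g_\circ\}.$$
This is a compact open subgroup of $\mathbf G(\mathbb Q_p)$, since stabilizers of lattices are open, and it contains $\Gamma$. Also $Z=\mathbf Z(\mathbf G)(\mathbb Q_p)$, because $Z$ already has as many elements as the group of geometric points. Ranks of matrices do not change under field extension, so $\operatorname{rk}^\Gamma_{\mathbf W_\lambda}(A)$ may be computed on $\mathbf W_\lambda$ over $\mathbb Q_p$.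

**Step 2: a small uniform subgroup.** This provides the domain. Fix $m\ge2$ with $p^{m+1}\mathfrak g_\circ\subset pM_N(\mathbb Z_p)$ and put
$$L=p^m\mathfrak g_\circ,\qquad K=\exp(pL),\qquad K_n=\exp(p^{n+1}L).$$
For $X\in pL$ the entries of $\exp(sX)$ are power series in $s$ converging on $\mathbb Z_p$. The equations of $\mathbf G$ hold for them identically as formal power series, because $X\in\mathfrak g$. Hence they hold at $s=1$, and $\exp X\in\mathbf G(\mathbb Q_p)$. Since $[pL,pL]\subset p^{m+1}\cdot pL\subset p\cdot pL$, (F2) shows that $K$ is a uniform pro-$p$ group isomorphic to $(pL,*)$. As $\exp$ has invertible differential at $0$, $K$ contains a neighborhood of $1$ and is open. It lies in $\mathcal K$: $\exp X\in GL_N(\mathbb Z_p)$, and $\operatorname{Ad}(\exp X)=\exp(\operatorname{ad}X)$ preserves $\mathfrak g_\circ$. From $\exp(X)^{p^n}=\exp(p^nX)$ we get $K_n=\{g^{p^n}:g\in K\}$. The $K_n$ are normal in $\mathcal K$ since $g\exp(X)g^{-1}=\exp(\operatorname{Ad}(g)X)$ and $\operatorname{Ad}(g)L=L$; clearly $\bigcap K_n=1$.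 $K$ is torsion-free because $\exp(X)^j=\exp(jX)$ and $\exp$ is injective, so $Z\cap K=1$.

**Step 3: the completed group algebras.** Let
$$\Lambda=\mathbb Q_p\otimes\mathbb Z_p[[K]],\qquad\tilde\Lambda=\mathbb Q_p\otimes\mathbb Z_p[[\mathcal K]]=\bigoplus_{h\in\mathcal K/K}\Lambda\tilde h,$$
with coset representatives $\tilde h$. By (F3) $\Lambda$ is a Noetherian domain. A finite-dimensional continuous representation of $\mathcal K$ over $\mathbb Q_p$ has a stable lattice and so is a $\tilde\Lambda$-module. This applies to $\mathbf W_\lambda$, $\lambda\in\mathbf X(\mathbf T)$.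

## 5. Enveloping algebras acting on highest weight modules

The purpose of this section is to let $\Lambda$ act through power series in $\mathfrak g$, which makes reduction modulo $p$ commutative.

**The map $\Lambda\to\hat U_{\mathbb Q}$.** Let $\hat U$ be the $p$-adic completion of $U(L)$. By PBW its elements are the series $\sum c_My^M$ with $c_M\in\mathbb Z_p$, $c_M\to0$, for a basis $y$ of $L$. Put $\hat U_{\mathbb Q}=\hat U\otimes\mathbb Q$, normed with unit ball $\hat U$. For $X\in pL$ the series $\exp X=\sum X^j/j!$ lies in $\hat U^\times$, as $p^j/j!\in\mathbb Z_p$ tends to $0$. By BCH this gives a homomorphism $K\to\hat U^\times$. If $X=p^{j+1}Y$ with $Y\in L$, the $i$-th term ($i\geq 1$) of $\exp X-1$ has coefficient of valuation at least $(j+1)i-(i-1)/(p-1)\ge j$. So modulo $p^j$ the homomorphism is trivial on $K_j$. It extends to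
$$\mathbb Z_p[[K]]=\varprojlim(\mathbb Z/p^j)[K/K_j]\to\varprojlim\hat U/p^j=\hat U,$$
a ring homomorphism, continuous from the profinite to the $p$-adic topology. Tensoring gives $\Lambda\to\hat U_{\mathbb Q}$.

**Finite-dimensional modules.** Let $\lambda$ be a dominant weight of $\mathfrak g$ and $v\in\mathbf W_\lambda$ a highest weight vector. The Borel part of $L$ acts on $v$ by $p^mh_i\mapsto p^m\lambda_i\in\mathbb Z_p$ and root vectors $\mapsto0$. By PBW, $U(L)v$ is spanned over $\mathbb Z_p$ by finitely many monomials in the $p^mf_\beta$ applied to $v$. So it is a lattice, and likewise $U(\mathfrak g_\circ)v$. Hence $\hat U_{\mathbb Q}$, and so $\Lambda$, acts on $\mathbf W_\lambda$. If $\lambda\in\mathbf X(\mathbf T)$, this agrees with the action coming from $\mathbf G(\mathbb Q_p)$. Indeed, for $X\in pL$ both actions of $\exp(sX)$ are power series in $s$ converging on $\mathbb Z_p$ (the group action is polynomial in the entries of $\exp(sX)$ and in $\det^{-1}=\exp(-s\operatorname{tr}X)$), and both are formally $\exp(s\,d\pi(X))$,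 where $\pi$ is the representation. So the actions of $K$ agree, and by continuity those of $\Lambda$.

**Parabolics.** Let $J\subset\{1,\dots,n\}$ contain no $I_j$. For Theorem A, $J=\emptyset$ suffices; Theorem B uses general $J$. Let $\Phi_J$ be the set of roots in the span of $\alpha_i$, $i\in J$. Let $H_J\in\mathfrak t$ satisfy $\alpha_i(H_J)=1$ for $i\notin J$ and $0$ for $i\in J$. Let $\mathfrak g=\bigoplus_{i\in\mathbb Z}\mathfrak g_i$ be the grading by eigenvalues of $\operatorname{ad}H_J$ and
$$\mathfrak l=\mathfrak g_0,\qquad\mathfrak n^\pm=\bigoplus_{i\ge1}\mathfrak g_{\pm i},\qquad\mathfrak q=\mathfrak l\oplus\mathfrak n^+.$$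
Put $\Psi=\Phi^+\setminus\Phi_J\ne\emptyset$; then $\mathfrak n^-$ has basis $f_\beta$, $\beta\in\Psi$. Put $F_\beta=p^mf_\beta$.

Let $X_J$ be the set of dominant weights $\lambda$ of $\mathfrak g$ with $\lambda_i=0$ for $i\in J$. Each $\lambda\in X_J$ extends to a character of $\mathfrak q$ that is zero on root vectors. This is consistent because $[e_\beta,f_\beta]=h_\beta$ is, for $\beta\in\Phi_J\cap\Phi^+$, a combination of $h_i$, $i\in J$. Let $M_\lambda=U(L)\otimes_{U(L\cap\mathfrak q)}\mathbb Z_pv$, with basis $F^Iv$, $I\in\mathbb N^\Psi$. Let $\hat M_\lambda^\circ$ be its $p$-adic completion and $\hat M_\lambda=\hat M^\circ_\lambda\otimes\mathbb Q$, with norm $|\sum c_IF^Iv|=\max|c_I|$. $\hat U_{\mathbb Q}$ acts on $\hat M_\lambda$. In $\mathbf W_\lambda$ the vector $v$ is killed by all root vectors of $\mathfrak q$: for $i\in J$ we have $f_iv=0$ because $\lambda_i=0$, and these $f_i$ generate the negative root vectors of $\mathfrak l$. So $\hat M_\lambda^\circ$ surjects $\hat U$-linearly onto the lattice $U(L)v\subset\mathbf W_\lambda$.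 The same holds over $O_E$ for $E/\mathbb Q_p$ finite unramified.

Example: $\mathbf G=SL_2$, $J=\emptyset$, with $E_0=p^me$, $H=p^mh$, $F=p^mf$. Here $M_\lambda$ has basis $F^iv$ and $E_0F^iv=p^{2m}i(\lambda-i+1)F^{i-1}v$. The lattice $U(L)v$ has basis $v,Fv,\dots,F^\lambda v$. Modulo $p$ it is $\mathbb F_p[F]/(F^{\lambda+1})$ with $F$ acting by multiplication and $E_0,H$ by $0$. This is the truncated polynomial ring of Section 1 again.

**Automorphisms.** For $X\in p\mathfrak g_\circ\otimes O_E$, $\operatorname{ad}X$ maps $L_{O_E}$ into $pL_{O_E}$. Being a derivation it maps $\hat U_{O_E}$ into $p\hat U_{O_E}$. So $\theta_X=\sum_j(\operatorname{ad}X)^j/j!$ converges and is an automorphism of $\hat U_{O_E}$. BCH in the algebra of bounded operators on $\hat U_E$ gives $\theta_X\theta_{X'}=\theta_{X*X'}$, where $X*X'\in p\mathfrak g_\circ\otimes O_E$ by (F2) applied to this lattice. On $\mathbf W_{\lambda,E}$ the series $e^X$ converges, since $X$ maps $U(\mathfrak g_\circ)v\otimes O_E$ into $p$ times itself. The identity $e^Xye^{-X}=e^{\operatorname{ad}X}(y)$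 shows that $\theta_X(y)$ acts as $e^Xye^{-X}$, for $y\in U(L)$ and then by continuity for $y\in\hat U_E$. So $\theta_X(y)$ and $y$ have the same rank on $\mathbf W_{\lambda,E}$.

**Moving $y$ to the right.** Iterating $yX=Xy-\operatorname{ad}X(y)$ gives, for $y\in\hat U_E$ and $X_1,\dots,X_j\in\mathfrak g_E$,
$$yX_1\cdots X_j=\sum_{S\subset\{1,\dots,j\}}(-1)^{|S|}\Bigl(\prod_{i\notin S}X_i\Bigr)\operatorname{ad}_S(y),\tag{5.1}$$
with products in increasing order and $\operatorname{ad}_S=\operatorname{ad}X_{s_r}\cdots\operatorname{ad}X_{s_1}$ for $S=\{s_1<\dots<s_r\}$.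

## 6. Faithfulness of the completed highest weight modules

To bound coranks of $x\in\Lambda$ on $\mathbf W_\lambda$ we must at least know that $x$ acts nontrivially on the module $\hat M_\lambda$ above it, for each single $\lambda$.

**Lemma 6.1.** Let $\lambda\in X_J$. If $x\in\Lambda$ annihilates $\hat M_\lambda$, then $x=0$. In particular $\Lambda\to\hat U_{\mathbb Q}$ is injective.

*Proof.* Elements of $\Lambda$ are bounded measures on $K$, that is, continuous functionals on $C(K,\mathbb Q_p)$ (we write $C(\cdot)$ for $C(\cdot,\mathbb Q_p)$). For a continuous functional $\xi$ on $\hat M_\lambda$ and $w\in\hat M_\lambda$ put $c_{\xi,w}(k)=\xi(kw)\in C(K)$. Then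
$$\xi(xw)=\langle x,c_{\xi,w}\rangle.$$
This is clear for $x\in\mathbb Z_p[K]$, and on $\mathbb Z_p[[K]]$ both sides are continuous for the profinite topology. Let $\mathcal H\subset C(K)$ be the closed span of all $c_{\xi,w}$. It is stable under right translations, since $c_{\xi,w}(kk')=c_{\xi,k'w}(k)$, and $x$ kills $\mathcal H$. We show $\mathcal H=C(K)$, so that $x=0$. Let $C^{la}$ denote locally analytic functions.

**Step 1: coordinates on $K$.** We factor $K$ so that functions become tensor products. Let $K^-,K^0,K^+,Q$ be the images under $\exp$ of $pL\cap\mathfrak n^-$, $pL\cap\mathfrak l$, $pL\cap\mathfrak n^+$, $pL\cap\mathfrak q$. Each intersection $\mathcal M$ satisfies $[\mathcal M,\mathcal M]\subset p\mathcal M$, so these are uniform groups. Coordinates of the second kind, for bases of $pL$ adapted to $\mathfrak n^-\oplus\mathfrak l\oplus\mathfrak n^+$, give $Q=K^+K^0=K^0K^+$ with unique factorization, and a bijection $K^-\times Q\to K$, $(u,g)\mapsto ug$. This map is analytic. Its differential at $(u,g)$, after translation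 by $u$ on the left and $g$ on the right, is the isomorphism $\mathfrak n^-\oplus\mathfrak q\to\mathfrak g$. By the inverse function theorem its inverse is locally analytic. The same holds for $K^+\times K^0\to Q$. The projection $\mathfrak q\to\mathfrak l$, $Y\mapsto Y_{\mathfrak l}$, is a Lie homomorphism. By BCH, $\exp Y\mapsto\exp Y_{\mathfrak l}$ is a homomorphism $Q\to K^0$, trivial on $K^+$ and the identity on $K^0$, so it is $nl\mapsto l$ for $n\in K^+$, $l\in K^0$. Functions on $K^0$ are regarded as functions on $Q$ by pull-back. For functions $\psi$ on $K^-$ and $\varphi$ on $Q$ write $(\psi\otimes\varphi)(ug)=\psi(u)\varphi(g)$.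

**Step 2: $\mathcal H$ is closed under derivatives.** This will produce new functions from old ones. For $G\in\mathcal H\cap C^{la}(K)$ and $X\in\mathfrak g$ let $(R_XG)(k)=\frac d{ds}G(k\exp(sX))|_{s=0}$. The function $(k,s)\mapsto G(k\exp(sX))$ is locally analytic on $K\times p^{j_0}\mathbb Z_p$ for some $j_0$. By compactness of $K$ there are $j_1$ and $b$ with $G(k\exp(sX))=\sum_{i\ge0}a_i(k)s^i$ for $k\in K$, $s\in p^{j_1}\mathbb Z_p$, where $a_i\in C^{la}(K)$ and $|a_i(k)|\le b\,p^{j_1i}$. Then
$$\bigl|p^{-j}(G(k\exp(p^jX))-G(k))-a_1(k)\bigr|\le\max_{i\ge2}b\,p^{j_1i-j(i-1)}\longrightarrow0$$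
uniformly in $k$ as $j\to\infty$. The difference quotients lie in $\mathcal H$, so $R_XG=a_1\in\mathcal H\cap C^{la}(K)$.

**Step 3: the first functions in $\mathcal H$.** Write $u\in K^-$ as $u=\prod_\beta\exp(ps_\beta F_\beta)$ in the PBW order, $s_\beta\in\mathbb Z_p$. Let $g=nl\in Q$. Since $L\cap\mathfrak q$ acts on $v$ by $\lambda$, we have $gv=\lambda(l)v$ with $\lambda(\exp Y):=\exp(\lambda(Y))$. Also $uv=\sum_I\prod_\beta\frac{(ps_\beta)^{I_\beta}}{I_\beta!}F^Iv$. Taking for $\xi$ the coordinate functional at $F^Iv$ and $w=v$, we see that $\mathcal H$ contains $ug\mapsto\mathrm{const}_I\,s^I\lambda(l)$ with $\mathrm{const}_I\ne0$. Polynomials in $s$ are dense in $C(K^-)$ by (F4). Hence $\psi\otimes\varphi_0\in\mathcal H$ for all $\psi\in C(K^-)$, where $\varphi_0(nl)=\lambda(l)$. Let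
$$\Omega=\{\varphi\in C(Q):\psi\otimes\varphi\in\mathcal H\ \ \forall\,\psi\in C(K^-)\},\qquad\Omega^{la}=\Omega\cap C^{la}(Q).$$
Then $\varphi_0\in\Omega^{la}$, $\Omega$ is closed, and to check $\varphi\in\Omega$ it suffices to test locally constant $\psi$. It remains to show $\Omega=C(Q)$.

**Step 4: two operations on $\Omega^{la}$.** We differentiate along $\mathfrak n^-$ and separate the two directions. Let $X\in\mathfrak n^-$ and $\operatorname{Ad}(g)X=A_X(g)+B_X(g)$ with $A_X(g)\in\mathfrak n^-$, $B_X(g)\in\mathfrak q$. Since $ug\exp(sX)=u\exp(s\operatorname{Ad}(g)X)g$ and the derivative at $1$ of $k\mapsto(\psi\otimes\varphi)(ukg)$ is linear, we have for locally analytic $\psi,\varphi$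
$$R_X(\psi\otimes\varphi)(ug)=(R_{A_X(g)}\psi)(u)\,\varphi(g)+\psi(u)\,(Y_X\varphi)(g),\qquad(Y_X\varphi)(g)=\tfrac d{ds}\varphi(\exp(sB_X(g))g)|_{s=0}.$$
$Y_X\varphi$ is locally analytic because $B_X$ is analytic. For $\varphi\in\Omega^{la}$ and locally constant $\psi$ the first term vanishes and Step 2 gives $\psi\otimes Y_X\varphi\in\mathcal H$. So $Y_X\Omega^{la}\subset\Omega^{la}$. Subtracting, for all $\psi\in C^{la}(K^-)$ and $\varphi\in\Omega^{la}$,
$$\bigl(ug\mapsto(R_{A_X(g)}\psi)(u)\,\varphi(g)\bigr)\in\mathcal H.\tag{6.1}$$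

**Step 5: multiplication by functions on $K^0$.** Let $\eta$ be a linear form on $\mathfrak g_{-1}$, extended by $0$ to $\mathfrak n^-$. It kills $[\mathfrak n^-,\mathfrak n^-]$, so by BCH $s_\eta(\exp Y)=\eta(Y)$ is a homomorphism $K^-\to\mathbb Q_p$. Take $\psi=1_Vs_\eta$ with $V\subset K^-$ open and closed. Then $R_f\psi=\eta(f)1_V$ for $f\in\mathfrak n^-$, so (6.1) says $1_V\otimes\eta(A_X(\cdot))\varphi\in\mathcal H$. Hence $\eta(A_X(\cdot))\varphi\in\Omega^{la}$. For $X\in\mathfrak g_{-1}$ we have $\operatorname{Ad}(nl)X\in\operatorname{Ad}(l)X+\bigoplus_{i\ge0}\mathfrak g_i$, so $\eta(A_X(nl))=\eta(\operatorname{Ad}(l)X)$. Thus $\Omega^{la}$ is stable under multiplication by the matrix coefficients of $K^0$ on $\mathfrak g_{-1}$.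

These coefficients separate points of $K^0$. If they agree at two points, then the quotient $l=\exp Y$ of the two points, $Y\in pL\cap\mathfrak l$, acts trivially on $\mathfrak g_{-1}$. By duality under the Killing form it acts trivially on $\mathfrak g_1$, hence on the subalgebra $\mathfrak g'$ generated by $\mathfrak g_1$ and $\mathfrak g_{-1}$. $\mathfrak g'$ is normalized by $\mathfrak l$ and by $\mathfrak g_{\pm1}$, and these generate $\mathfrak g$, as they contain all $e_i,f_i$. So $\mathfrak g'$ is an ideal. It contains $e_i$ for all $i\notin J$, and every $I_j$ contains such an $i$, so $\mathfrak g'=\mathfrak g$. Therefore $\exp(\operatorname{ad}Y)=1$. As $\operatorname{ad}Y$ maps $\mathfrak g_\circ$ into $p\mathfrak g_\circ$, applying $\log$ gives $\operatorname{ad}Y=0$, so $Y=0$.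

By (F4) and closedness of $\Omega$, $C(K^0)\,\Omega^{la}\subset\Omega$, hence $C^{la}(K^0)\,\Omega^{la}\subset\Omega^{la}$.

**Step 6: multiplication by functions that see $K^+$.** $Y_X$ is a derivation, so for $f\in C^{la}(K^0)$, $\varphi\in\Omega^{la}$, $X\in\mathfrak n^-$,
$$Y_X(f)\,\varphi=Y_X(f\varphi)-f\,Y_X(\varphi)\in\Omega^{la}.$$
Let $(y_j)$ be a basis of $\mathfrak l$, $\kappa_j$ the dual forms extended by $0$ on $\mathfrak n^\pm$, and $(\ell_yf)(l)=\frac d{ds}f(\exp(sy)l)|_{s=0}$. By the description of $Q\to K^0$ in Step 1,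
$$Y_X(f)(nl)=\sum_j\kappa_j(\operatorname{Ad}(nl)X)\,(\ell_{y_j}f)(l).$$
Take for $f$ the functions $f_i(l)=$ the $i$-th coordinate of $\log l\in\mathfrak l$. They form a chart of $K^0$, and at each point the vector fields $\ell_{y_j}$ form a basis of the tangent space. So the matrix $(\ell_{y_j}f_i)$ over $C^{la}(K^0)$ is invertible at every point, and its inverse has entries in $C^{la}(K^0)$. Multiplying by the inverse (Step 5) we get $\kappa_j(\operatorname{Ad}(\cdot)X)\varphi\in\Omega^{la}$. So $\Omega^{la}$ is stable under multiplication by the algebra $\mathcal A$ generated by $C^{la}(K^0)$ and the functions $nl\mapsto\kappa(\operatorname{Ad}(nl)X)$, $X\in\mathfrak n^-$, $\kappa\in\mathfrak l^*$ extended by $0$ on $\mathfrak n^\pm$.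

**Step 7: $\mathcal A$ separates points of $Q$.** Since $C^{la}(K^0)$ separates $K^0$-components, consider $nl$ and $n'l$ with $n=\exp\sum_{i\ge1}Z_i$, $n'=\exp\sum_{i\ge1} Z'_i$, $Z_i,Z_i'\in\mathfrak g_i$. Suppose no function in $\mathcal A$ separates them. As $\operatorname{Ad}(l)\mathfrak g_{-i}=\mathfrak g_{-i}$, the $\mathfrak l$-components of $\operatorname{Ad}(n)X$ and $\operatorname{Ad}(n')X$ agree for all $X\in\mathfrak g_{-i}$, $i\ge1$. For $X\in\mathfrak g_{-i}$, the $\mathfrak l$-component of $\operatorname{Ad}(n)X$ is $[Z_i,X]$ plus an expression in $X$ and the $Z_j$ with $j<i$. By induction on $i$ we may assume $Z_j=Z_j'$ for $j<i$; then $[Z_i-Z_i',X]=0$ for all $X\in\mathfrak g_{-i}$. Pairing with $H_J$ in the Killing form gives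
$$0=\langle[Z_i-Z_i',X],H_J\rangle=\langle Z_i-Z'_i,[X,H_J]\rangle=i\,\langle Z_i-Z_i',X\rangle.$$
The form pairs $\mathfrak g_i$ and $\mathfrak g_{-i}$ perfectly, so $Z_i=Z_i'$.

**Step 8: end of the proof.** By (F4) $\mathcal A$ is dense in $C(Q)$. Since $\mathcal A\varphi_0\subset\Omega$ and $\Omega$ is closed, $\Omega\supset C(Q)\varphi_0=C(Q)$, because $\varphi_0$ vanishes nowhere. Hence $\mathcal H$ contains $C(K^-)\otimes C(Q)$, which is dense in $C(K)$. If $x$ maps to $0$ in $\hat U_{\mathbb Q}$ it kills every $\hat M_\lambda$, which gives the last assertion. $\square$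

## 7. Nonzero elements of $\Lambda$ have small corank on $\mathbf W_\lambda$

**Lemma 7.1 (monomial count).** Let $k$ be a field, $\Psi$ a finite set, $0\ne P\in k[F_\beta:\beta\in\Psi]$, and $n_\beta\ge0$. Let $F^{i}$ be the leading monomial of $P$ for a graded monomial order. Then
$$\dim_kk[F]/(F_\beta^{n_\beta+1}\,(\beta\in\Psi),\,P)\le\sum_{\beta\in\Psi}i_\beta\prod_{\gamma\ne\beta}(n_\gamma+1),\qquad\sum_\beta i_\beta=\deg P.$$

*Proof.* By division, the quotient is spanned by the monomials $F^a$ with all $a_\beta\le n_\beta$ that are not divisible by $F^i$. Such a monomial has $a_\beta<i_\beta$ for some $\beta$. For given $\beta$ there are at most $i_\beta\prod_{\gamma\ne\beta}(n_\gamma+1)$ of them. $\square$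

**Lemma 7.2 (points detect the Gauss norm).** Let $E/\mathbb Q_p$ be finite unramified and $0\ne g\in E\langle s_1,\dots,s_j\rangle$. There are a finite unramified $E'/E$ and $s\in O_{E'}^j$ with $|g(s)|$ equal to the Gauss norm $|g|$.

*Proof.* The value group of $E$ is $p^{\mathbb Z}$, so we may scale to $|g|=1$. The reduction of $g$ is a nonzero polynomial over the residue field. It has a nonzero value at a point over the algebraic closure, and we lift that point. $\square$

**Proposition 7.3.** Let $0\ne x\in\Lambda$. There is $C_x$ such that $\delta_{\mathbf W_\lambda}(x)\le\dfrac{C_x}{1+\min_{i\notin J}\lambda_i}$ for all $\lambda\in X_J$.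

Before the proof, three examples for $SL_2$ show what is delicate. The plan is to read off a polynomial from $xv$.

* For $x=\exp(pF)-1$ we have $xv=\sum_{i\ge1}\frac{p^i}{i!}F^iv$. Since $|p^i/i!|<p^{-1}$ for $i\ge2$, after division by $p$ it reduces to $Fv$: the polynomial is $F$.
* For $x=\exp(pE_0)-1$ we have $xv=0$, so $v$ gives no information and we must first conjugate $x$.
* For $x=\exp(pH)-1$ we have $xv=(\exp(p^{m+1}\lambda)-1)v$, which is $p$-adically very small for $\lambda=p^N$ with $N$ large. So the size of $xv$ has no positive lower bound uniform in $\lambda$.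

The point is that the degree of the resulting polynomial is nevertheless bounded uniformly in $\lambda$. This will come from Noetherianity of a Tate algebra in which $\lambda$ is one of the variables.

*Proof.* Scale so that $x\in\mathbb Z_p[[K]]$.

**Step 1: a uniform degree bound.** Let $y_1,\dots,y_d$ be a basis of $\mathfrak g_\circ$ and $X_\xi=p\sum\xi_jy_j$ with variables $\xi_j$. Since $\operatorname{ad}X_\xi$ is divisible by $p$, $\theta_{X_\xi}(x)=\sum_j(\operatorname{ad}X_\xi)^j(x)/j!$ is a series $\sum c_{I,M}(\xi)F^IY^M$ with $c_{I,M}\in\mathbb Z_p\langle\xi\rangle$, $c_{I,M}\to0$. Here the $Y$'s are the basis of $L\cap\mathfrak q$ consisting of the $p^mh_i$ and multiples of root vectors. Each $Y$ acts on $v$ by $\lambda(Y)$, which is $p^m\lambda_i$ for $Y=p^mh_i$ and $0$ for root vectors. Therefore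
$$\theta_{X_\xi}(x)v=\sum_Ia_I(\xi,\lambda)F^Iv,\qquad a_I\in\mathbb Z_p\langle\xi,\lambda_i\,(i\notin J)\rangle,\quad a_I\to0.$$
In the Noetherian Banach algebra $\mathbb Q_p\langle\xi,\lambda\rangle$ the ideal generated by all $a_I$ is closed and is generated by finitely many $a_{I_1},\dots,a_{I_s}$. By the open mapping theorem there is $C$ such that every $a_I$ can be written $a_I=\sum_ib_{I,i}a_{I_i}$ with $|b_{I,i}|\le C|a_I|$. Choose $d_x\ge\max|I_i|$ with $C|a_I|\le p^{-1}$ for $|I|>d_x$. Then at all points with coordinates in some $O_E$,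
$$|a_I(\xi,\lambda)|\le p^{-1}\max_i|a_{I_i}(\xi,\lambda)|\qquad(|I|>d_x).\tag{7.1}$$
The number $d_x$ does not depend on $\lambda$.

**Step 2: the best conjugate of $x$.** Fix $\lambda\in X_J$ and let $c=\max_I|a_I(\cdot,\lambda)|$, Gauss norms in $\xi$. We claim $c>0$. If $c=0$, then $\theta_X(x)v=0$ in $\hat M_\lambda$ for all $X\in p\mathfrak g_\circ\otimes O_E$ and all finite unramified $E$. Let $X_1,\dots,X_j\in p\mathfrak g_\circ$. As $\theta_X\theta_{X'}=\theta_{X*X'}$,
$$\exp(s_1\operatorname{ad}X_1)\cdots\exp(s_j\operatorname{ad}X_j)(x)\,v=0\qquad(s\in O_E^j).$$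
The coordinates of the left side are convergent power series in $s$, so they vanish identically by Lemma 7.2. The coefficient at $s_1\cdots s_j$ gives $\operatorname{ad}X_1\cdots\operatorname{ad}X_j(x)v=0$, for every $j\ge0$. By (5.1), $xX_1\cdots X_jv=0$. Since products of elements of $p\mathfrak g_\circ$ span $U(\mathfrak g)$, $x\,U(L)v=0$ and by continuity $x\hat M_\lambda=0$. This contradicts Lemma 6.1.

So $c=p^{-e}$ with an integer $e\ge0$. Apply Lemma 7.2 to some $a_{I_0}(\cdot,\lambda)$ of norm $c$: there are a finite unramified $E$ and $\xi\in O_E^d$ with $\max_I|a_I(\xi,\lambda)|=c$. Put $x'=\theta_{X_\xi}(x)$, so $|x'v|=c$.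

**Step 3: commutators with $x'$ are small on $v$.** Let $X_1,\dots,X_j\in p\mathfrak g_\circ$, $j\ge1$. For $s\in O_{E'}^j$, $E'\supset E$ finite unramified, $\exp(s_1\operatorname{ad}X_1)\cdots\exp(s_j\operatorname{ad}X_j)(x')=\theta_{X'}(x)$ with $X'\in p\mathfrak g_\circ\otimes O_{E'}$, that is, $X'=X_{\xi'}$ with $\xi'\in O_{E'}^d$. So applied to $v$ it has norm at most $c$. Its coordinates are elements of $E\langle s\rangle$ bounded by $c$ at all such points, hence of Gauss norm at most $c$ by Lemma 7.2. The coefficient at $s_1\cdots s_j$ gives $|\operatorname{ad}X_1\cdots\operatorname{ad}X_j(x')v|\le c$. As $F_\beta=p^{m-1}(pf_\beta)$ and $m\ge2$,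
$$|\operatorname{ad}F_{\beta_1}\cdots\operatorname{ad}F_{\beta_j}(x')v|\le p^{-1}c\qquad(j\ge1).\tag{7.2}$$

**Step 4: reduction to multiplication by a polynomial.** Let $k$ be the residue field of $E$ and $x''=p^{-e}x'$. Then $x''v\in\hat M^\circ_{\lambda,O_E}$, and by (5.1) and (7.2)
$$x''F^Iv\equiv F^Ix''v\pmod{p\hat M^\circ_{\lambda,O_E}}.$$
So $x''$ preserves $\hat M^\circ_{\lambda,O_E}$. As $[L,L]\subset p^mL$, the quotient $\hat M^\circ_{\lambda,O_E}/p$ is the polynomial ring $k[F]=k[F_\beta:\beta\in\Psi]$ with the $F_\beta$ acting by multiplication. On it $x''$ acts as multiplication by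
$$P=\sum_I\overline{p^{-e}a_I(\xi,\lambda)}\,F^I\ne0,$$
which has degree at most $d_x$ by (7.1). Let $W^\circ=U(L_{O_E})v\subset\mathbf W_{\lambda,E}$, a lattice that is a quotient of $\hat M^\circ_{\lambda,O_E}$. Then $x''$ preserves $W^\circ$, and $W^\circ/p=k[F]/\mathfrak J$ for an ideal $\mathfrak J$ of codimension $D_\lambda$; on it $x''$ acts as multiplication by $P$. Put $n_\beta=\lambda(h_\beta)$. By $\mathfrak{sl}_2$-theory $f_\beta^{n_\beta+1}v=0$ in $\mathbf W_\lambda$, so $F_\beta^{n_\beta+1}\in\mathfrak J$.

**Step 5: counting.** $x$ and $x''$ have the same rank on $\mathbf W_{\lambda,E}$ (Section 5), and ranks can only drop under reduction modulo $p$. So by Lemma 7.1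
$$\dim\operatorname{coker}(x|\mathbf W_\lambda)\le\dim_kk[F]/(\mathfrak J+(P))\le\sum_{\beta\in\Psi}i_\beta\prod_{\gamma\in\Psi,\,\gamma\ne\beta}(n_\gamma+1),\qquad\sum_\beta i_\beta\le d_x.$$
For $\beta\in\Psi$, $h_\beta$ is a nonnegative combination of the $h_i$ in which some $h_i$ with $i\notin J$ has positive integer coefficient, so $n_\beta\ge\min_{i\notin J}\lambda_i$. Hence the sum is at most $d_x\prod_\Psi(n_\gamma+1)/(1+\min_{i\notin J}\lambda_i)$. In Weyl's formula the factors for $\beta\in\Phi_J\cap\Phi^+$ are $1$. For $\beta\in\Psi$ the factor is $(n_\beta+\rho(h_\beta))/\rho(h_\beta)\ge(n_\beta+1)/\rho(h_\beta)$, since $\rho(h_\beta)\ge1$. So $\prod_\Psi(n_\beta+1)\le D_\lambda\prod_\Psi\rho(h_\beta)$, and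
$$\delta_{\mathbf W_\lambda}(x)\le\frac{d_x\prod_\Psi\rho(h_\beta)}{1+\min_{i\notin J}\lambda_i}.\qquad\square$$

## 8. The same smallness on finite quotients of $K$

**Lemma 8.1.** For $0\ne y\in\Lambda$, $\delta_{\mathbb Q_p[K/K_n]}(y)\to0$ as $n\to\infty$.

*Proof.* Scale to $y\in\mathbb Z_p[[K]]\setminus p\,\mathbb Z_p[[K]]$, with reduction $\bar y\ne0$ in $\mathbb F_p[[K]]$. Since ranks drop under reduction, $\dim\operatorname{coker}(y|\mathbb Q_p[K/K_n])\le\dim_{\mathbb F_p}\mathbb F_p[[K]]/I$, where $I$ is the right ideal generated by $\bar y$ and the kernel of $\mathbb F_p[[K]]\to\mathbb F_p[K/K_n]$. This kernel contains $(g_i-1)^{p^n}=g_i^{p^n}-1$ for minimal generators $g_1,\dots,g_d$ of $K$. It also contains a power of the augmentation ideal, because $K/K_n$ is a finite $p$-group. Hence the filtration induced on $\mathbb F_p[[K]]/I$ is finite and $\dim\mathbb F_p[[K]]/I=\dim\operatorname{gr}\mathbb F_p[[K]]/\operatorname{gr}I$. By (F3) $\operatorname{gr}\mathbb F_p[[K]]=\mathbb F_p[b_1,\dots,b_d]$ with $b_i$ the class of $g_i-1$.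 With $\sigma\ne0$ the leading form of $\bar y$, $\operatorname{gr}I$ contains the $b_i^{p^n}$ and $\sigma$. By Lemma 7.1 the dimension is at most $\deg\sigma\cdot p^{n(d-1)}$. Since $|K/K_n|=p^{nd}$, $\delta_{\mathbb Q_p[K/K_n]}(y)\le\deg\sigma/p^n$. $\square$

## 9. A simple Artinian ring in place of $\mathbb C(t)$

Recall that for a multiplicative set $S$ of regular elements of a ring, fractions $rs^{-1}$ form a ring if $S$ satisfies the right Ore condition: for all $r$ and $s\in S$ there are $r'$ and $s'\in S$ with $rs'=sr'$. The nonzero elements of a Noetherian domain satisfy it on both sides. In a free algebra on $a,b$ it fails, since $aR\cap bR=0$. Let $D$ be the division ring of fractions of $\Lambda$. Conjugation by $g\in\mathcal K$ preserves $\Lambda$ and extends to $D$. The next lemma is what makes the ring in Lemma 9.2 simple.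

**Lemma 9.1.** If $g\in\mathcal K$ and conjugation by $g$ on $D$ is inner, then $g\in ZK$.

*Proof.* We construct a norm on $D$ for which inner automorphisms are close to the identity.

**Step 1: a multiplicative norm on $\Lambda$ with small commutators.** Let $t=m+\frac12$. On $U(\mathfrak g)\otimes\mathbb Q_p(\sqrt p)$ put $\|\sum c_My^M\|_t=\max|c_M|p^{t|M|}$, with PBW for the basis $y_j$ of $\mathfrak g_\circ$. This is the Gauss norm for the lattice $U(\mathfrak m)$, $\mathfrak m=p^t\mathfrak g_\circ\otimes\mathbb Z_p[\sqrt p]$. As $[\mathfrak m,\mathfrak m]\subset p^t\mathfrak m$, $U(\mathfrak m)/\sqrt p$ is a commutative polynomial ring, hence a domain, and $[U(\mathfrak m),U(\mathfrak m)]\subset p^tU(\mathfrak m)$. Every nonzero element can be scaled to norm $1$. So $\|\cdot\|_t$ is multiplicative and $\|ab-ba\|_t\le p^{-t}\|a\|_t\|b\|_t$.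

Let $\hat U_t$ be the completion. Since $\hat U_{\mathbb Q}$ corresponds in the same way to the weights $p^{m|M|}$ and $t>m$, $\hat U_t$ embeds coefficientwise in $\hat U_{\mathbb Q}\otimes\mathbb Q_p(\sqrt p)$. For $Y\in\mathfrak g_\circ$ the $j$-th term ($j\ge1$) of $\exp(p^{m+1}Y)$ has $t$-norm at most
$$p^{-(m+1)j+tj+(j-1)/(p-1)}=p^{-j/2+(j-1)/(p-1)}<1,$$
tending to $0$ as $p\ge5$. Similarly $\exp(p^{m+1+N}Y)-1$ has norm at most $p^{-N}$. So, exactly as in Section 5, $\mathbb Z_p[[K]]$ maps to the unit ball of $\hat U_t$, and $\Lambda\to\hat U_{\mathbb Q}\otimes\mathbb Q_p(\sqrt p)$ factors through $\hat U_t$. It is injective by Lemma 6.1. Thus $|\cdot|:=\|\cdot\|_t$ is a multiplicative norm on $\Lambda$.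

**Step 2: extension to $D$.** Put $|ab^{-1}|=|a||b|^{-1}$ for $a\in\Lambda$, $0\ne b\in\Lambda$. It is well defined: if $ab^{-1}=a'b'^{-1}$, choose nonzero $c,c'\in\Lambda$ with $bc=b'c'$; then $ac=a'c'$ and $|a||b|^{-1}=|ac||bc|^{-1}=|a'||b'|^{-1}$. It is multiplicative: given $ab^{-1},a'b'^{-1}$ choose $a'',b''\in\Lambda$, $b''\ne0$, with $a'b''=ba''$; then $ab^{-1}a'b'^{-1}=aa''(b'b'')^{-1}$ has norm $|a||a''||b'|^{-1}|b''|^{-1}=|a||a'||b|^{-1}|b'|^{-1}$. It is ultrametric: bring two elements to a common right denominator. For $a\in\Lambda$ and $\mathsf d=bc^{-1}\in D^\times$,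
$$[bc^{-1},a]=-bc^{-1}[c,a]c^{-1}+[b,a]c^{-1},$$
so $|\mathsf da-a\mathsf d|\le p^{-t}|\mathsf d||a|$, that is,
$$|\mathsf da\mathsf d^{-1}-a|\le p^{-t}|a|.\tag{9.1}$$

**Step 3: $\operatorname{Ad}(g)$ is close to $1$.** Suppose $gag^{-1}=\mathsf da\mathsf d^{-1}$ on $D$. Let $Y\in\mathfrak g_\circ$ and $a=\exp(p^NY)-1\in\Lambda$ with an integer $N\ge2t+2$. In $\hat U_t$ write $a=p^NY+r$. The $j$-th term of $r$, $j\ge2$, has norm at most $p^{-(N-t)j+(j-1)/(p-1)}\le p^{-2(N-t)+1}$. So $|r|\le p^{-2(N-t)+1}$ and $|a|\le p^{-N+t}$. Likewise $gag^{-1}=\exp(p^N\operatorname{Ad}(g)Y)-1=p^N\operatorname{Ad}(g)Y+r'$ with the same bound for $r'$. By (9.1)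
$$\|p^N(\operatorname{Ad}(g)Y-Y)\|_t\le\max(p^{-t}p^{-N+t},\,p^{-2N+2t+1})=p^{-N}.$$
So $\|\operatorname{Ad}(g)Y-Y\|_t\le1$, which means that $\operatorname{Ad}(g)Y-Y$ has norm at most $p^{-t}=p^{-m-1/2}$ with respect to the lattice $\mathfrak g_\circ$. Those norms are integral powers of $p$, so $(\operatorname{Ad}(g)-1)\mathfrak g_\circ\subset p^{m+1}\mathfrak g_\circ$.

**Step 4: taking the logarithm.** Now $\log\operatorname{Ad}(g)$ converges and maps $\mathfrak g_\circ$ into $p^{m+1}\mathfrak g_\circ$. It is a derivation of $\mathfrak g$: the operators $\operatorname{Ad}(g)^s=\exp(s\log\operatorname{Ad}(g))$ are automorphisms for $s\in\mathbb Z$, hence by continuity for $s\in\mathbb Z_p$; differentiate at $s=0$. So it equals $\operatorname{ad}Y_0$ with $[Y_0,\mathfrak g_\circ]\subset p^{m+1}\mathfrak g_\circ$. Put $Y_1=p^{-m-1}Y_0=H+\sum_\beta c_\beta x_\beta$ ($\beta\in\pm\Phi^+$, $x_\beta$ the root vectors of the Chevalley basis, $H\in\mathfrak t$). From $[Y_1,h_i]=-\sum_\beta c_\beta\beta(h_i)x_\beta\in\mathfrak g_\circ$ and $\beta(h_i)\in\{0,\pm1,\pm2,\pm3\}$,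 not all zero for given $\beta$, we get $c_\beta\in\mathbb Z_p$, as $p\ge5$. The coefficient of $e_j$ in $[Y_1,e_j]\in\mathfrak g_\circ$ is $\alpha_j(H)$, so $\alpha_j(H)\in\mathbb Z_p$ for all $j$. As $p$ does not divide the determinant of the Cartan matrix, $H\in\sum\mathbb Z_ph_i$. Hence $Y_0\in p^{m+1}\mathfrak g_\circ=pL$ and $\exp Y_0\in K$. Since $\operatorname{Ad}(\exp Y_0)=\exp(\operatorname{ad}Y_0)=\operatorname{Ad}(g)$, we get $g\exp(-Y_0)\in\ker\operatorname{Ad}=Z$. $\square$

**Localization.** We invert $S=\Lambda\setminus\{0\}$ in $\tilde\Lambda$. $S$ is stable under conjugation by $\mathcal K$. Its elements are regular in $\tilde\Lambda=\bigoplus\Lambda\tilde h$: for left multiplication because $\Lambda$ is a domain, for right multiplication because $(\sum a_h\tilde h)s=\sum a_h(\tilde hs\tilde h^{-1})\tilde h$.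

*Right Ore condition.* Given $r=\sum a_h\tilde h$ and $s\in S$, choose $c_h\in S$ with $a_hc_h\in s\Lambda$ (Ore condition in $\Lambda$). Choose $0\ne s'\in\bigcap_h(\tilde h^{-1}c_h\tilde h)\Lambda$; a finite intersection of nonzero right ideals of $\Lambda$ is nonzero. Then $\tilde hs'\tilde h^{-1}\in c_h\Lambda$, so $rs'=\sum a_h(\tilde hs'\tilde h^{-1})\tilde h\in s\tilde\Lambda$.

*Left Ore condition.* The inversion $g\mapsto g^{-1}$ of $\mathcal K$ induces an anti-automorphism of $\tilde\Lambda$ preserving $\Lambda$ and $S$; it turns the right condition into the left one.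

So we have the ring $R=\tilde\Lambda S^{-1}=S^{-1}\tilde\Lambda=\bigoplus_hD\tilde h=\bigoplus_h\tilde hD$, containing $\tilde\Lambda$. The idempotent $e_\chi\in\mathbb Q_p[Z]$ is central in $R$. Put $B=e_\chi R$. Choose representatives $g_h$ of $\mathcal K/ZK$ with $g_1=1$. Since $Z\cap K=1$, $R=\bigoplus_{h\in\mathcal K/ZK}\bigoplus_{z\in Z}Dzg_h$. As $ze_\chi=\chi(z)e_\chi$,
$$B=\bigoplus_{h\in\mathcal K/ZK}D\,g_he_\chi,$$
free over $D$, and $e_\chi\tilde\Lambda\subset B$.

**Lemma 9.2.** $B$ is simple Artinian.

*Proof.* $B$ is finite-dimensional over $D$ on both sides, hence Artinian. Let $0\ne r=\sum_hd_hg_he_\chi$ be an element of minimal support in a nonzero two-sided ideal. Right multiplication by some $g_{h_0}^{-1}$ permutes the cosets of the normal subgroup $ZK$ and changes coefficients by units of $D$: if $g_hg_{h_0}^{-1}=zkg_{h'}$ with $z\in Z$, $k\in K$, then $d_hg_hg_{h_0}^{-1}e_\chi=\chi(z)d_hk\,g_{h'}e_\chi$. So after multiplication by units we may assume that the coefficient at the trivial coset is $1$. For $a\in D$ the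 element $ar-ra$ has coefficients $ad_h-d_h(g_hag_h^{-1})$, which vanish at the trivial coset. Its support is smaller, so it is $0$ and $ad_h=d_h(g_hag_h^{-1})$ for all $h$. If $d_h\ne0$, conjugation by $g_h$ on $D$ is inner, so $g_h\in ZK$ by Lemma 9.1. Hence $r=e_\chi$ and the ideal is $B$. $\square$

For an $r\times s$ matrix $A$ over $\tilde\Lambda$ let $\rho_\chi(A)=\operatorname{length}(\operatorname{im}(e_\chi A:B^s\to B^r))/\operatorname{length}(B)$, with right modules. The next lemma replaces the Smith normal form of Section 1.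

**Lemma 9.3.** There are $y,y_3,y_4\in S$, depending only on $A$ and $\chi$, such that for every finite-dimensional $\tilde\Lambda$-module $V\ne0$ on which $Z$ acts by $\chi$,
$$\rho_\chi(A)\,(1-\delta_V(y))\le\operatorname{rk}_V(A)\le\rho_\chi(A)+r\,\delta_V(y_3)+s\,\delta_V(y_4),\qquad\operatorname{rk}_V(A):=\frac{\operatorname{rank}(A:V^s\to V^r)}{\dim V}.$$

*Proof.* Let $q=\operatorname{length}B$ and $a=q\rho_\chi(A)\in\mathbb N$. The image of $A^{\oplus q}=\operatorname{diag}(A,\dots,A)$ over $B$ has length $qa$. Modules over a simple Artinian ring are determined by their length, so the image is isomorphic to $B^a$. So over $B$ we have $A^{\oplus q}=\mathsf U\mathsf V$ with $\mathsf V:B^{qs}\to B^a$ surjective and $\mathsf U:B^a\to B^{qr}$ injective. By semisimplicity both split: $\mathsf U'\mathsf U=I_a$, $\mathsf V\mathsf V'=I_a$. Hence $\mathsf U'A^{\oplus q}\mathsf V'=I_a$. Clearing common denominators, on the left or on the right, write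
$$\mathsf U'=y_1^{-1}\mathsf U_1,\qquad\mathsf V'=\mathsf V_1y_2^{-1},\qquad\mathsf U=y_3^{-1}\mathsf U_2,\qquad\mathsf V=\mathsf V_2y_4^{-1}$$
with $y_i\in S$ and matrices $\mathsf U_i,\mathsf V_i$ over $e_\chi\tilde\Lambda$. Then over $e_\chi\tilde\Lambda\subset B$
$$\mathsf U_1A^{\oplus q}\mathsf V_1=e_\chi y\,I_a\quad(y=y_1y_2),\qquad y_3(e_\chi A^{\oplus q})y_4=\mathsf U_2\mathsf V_2.$$
Evaluate on $V$, where $e_\chi$ acts as $1$. The first identity gives $q\operatorname{rank}(A|V)\ge a\operatorname{rank}(y|V)$. In the second, the right side factors through $V^a$, while on the left multiplication by $y_3$ on $V^{qr}$ and $y_4$ on $V^{qs}$ loses at most $qr\dim\ker(y_3|V)+qs\dim\operatorname{coker}(y_4|V)$ of the rank. So $q\operatorname{rank}(A|V)\le a\dim V+qr\dim\ker(y_3|V)+qs\dim\operatorname{coker}(y_4|V)$. Divide by $q\dim V$. $\square$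

## 10. Proof of Theorem A

**Step 1: the limit along weights exists.** Apply Lemma 9.3 with $V=\mathbf W_\lambda$, $\lambda\in\mathbf X(\mathbf T)_\chi$, and Proposition 7.3 with $J=\emptyset$ to $y,y_3,y_4$. Since $\rho_\chi(A)\le r$,
$$\bigl|\operatorname{rk}^\Gamma_{\mathbf W_\lambda}(A)-\rho_\chi(A)\bigr|\le\frac{C_A}{1+\min_i\lambda_i},\qquad C_A=rC_y+rC_{y_3}+sC_{y_4}.$$

**Step 2: $\rho_\chi(A)$ from finite quotients.** It remains to identify $\rho_\chi(A)$ with $\operatorname{rk}^\chi_\Gamma(A)$. Let $V_n=e_\chi\mathbb Q_p[\mathcal K/K_n]$. Since $Z\cap K=1$, $Z\times K/K_n$ embeds in $\mathcal K/K_n$. So $\mathbb Q_p[\mathcal K/K_n]$ is free over $\mathbb Q_p[Z\times K/K_n]$, whose $e_\chi$-part is isomorphic to $\mathbb Q_p[K/K_n]$ as a $K$-module. Hence $V_n\ne0$ is free over $\mathbb Q_p[K/K_n]$, and $\delta_{V_n}(y)=\delta_{\mathbb Q_p[K/K_n]}(y)\to0$ for every $y\in S$ by Lemma 8.1. Lemma 9.3 gives $\operatorname{rk}_{V_n}(A)\to\rho_\chi(A)$.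

**Step 3: comparison with the von Neumann rank.** Put $\Gamma_n=\Gamma\cap K_n$. $\mathbb Q_p[\mathcal K/K_n]$ is free over $\mathbb Q_p[\Gamma/\Gamma_n]$, and $Z\subset\Gamma$ embeds in $\Gamma/\Gamma_n$. So $V_n$ restricted to $\Gamma$ is a multiple of $e_\chi\mathbb Q_p[\Gamma/\Gamma_n]$, which has dimension $|\Gamma/\Gamma_n|/|Z|$. As $A$ and $e_\chi$ have coefficients in $F$, ranks over $\mathbb Q_p$ and over $\mathbb C$ agree, and
$$\operatorname{rk}_{V_n}(A)=|Z|\cdot\operatorname{rk}_{\Gamma/\Gamma_n}(e_\chi A)\longrightarrow|Z|\operatorname{rk}_\Gamma(e_\chi A)=\operatorname{rk}^\chi_\Gamma(A)$$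
by (F6), since the $\Gamma_n$ are normal of finite index in $\Gamma$, decreasing, with trivial intersection. Hence
$$\rho_\chi(A)=\operatorname{rk}^\chi_\Gamma(A),\tag{10.1}$$
and Theorem A follows. $\blacksquare$

## 11. Which sequences of weights work, and the rate

**Proof of Theorem B (1).** By Lemma 9.3 and (10.1) it suffices to show that $\delta_{\mathbf W_\lambda}(x)\to0$ as $|\lambda|_*\to\infty$ for each $0\ne x\in\Lambda$. If this fails, there are $\varepsilon>0$ and a sequence with $|\lambda|_*\to\infty$ and $\delta_{\mathbf W_\lambda}(x)\ge\varepsilon$.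

**Step 1: split off the bounded coordinates.** This brings us to Proposition 7.3 with $J\ne\emptyset$. Pass to a subsequence such that each coordinate $\lambda_i$ is constant or tends to $\infty$. Let $J$ be the set of constant coordinates; it contains no $I_j$, since $\max_{i\in I_j}\lambda_i\to\infty$. Write $\lambda=\lambda'+\kappa$ with $\kappa=\sum_{i\in J}\lambda_i\omega_i$ fixed and $\lambda'\in X_J$. Let $k=\dim\mathbf W_\kappa$. In a basis of a $K$-stable lattice of $\mathbf W_\kappa$ (for instance $U(L)v$), let $\kappa(g)\in GL_k(\mathbb Z_p)$ be the action of $g\in K$. The continuous homomorphism $g\mapsto\kappa(g)g$ from $K$ to $GL_k(\mathbb Z_p[[K]])$ extends to $\iota:\Lambda\to M_k(\Lambda)$. On $\mathbf W_{\lambda'}\otimes\mathbf W_\kappa\cong\mathbf W_{\lambda'}^k$ the group $K$ acts diagonally, because $\exp(X\otimes1+1\otimes X)=\exp X\otimes\exp X$; so $x$ acts as $\iota(x)$.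

**Step 2: $\iota(x)$ is invertible in $M_k(D)$.** Elements of $M_k(\Lambda)$ are matrix-valued bounded measures on $K$. Multiplication by the functions $\kappa^{\pm1}$ defines continuous linear maps $\alpha^\pm:M_k(\Lambda)\to M_k(\Lambda)$, $\epsilon g\mapsto\epsilon\,\kappa(g)^{\pm1}g$ for $\epsilon\in M_k(\mathbb Q_p)$, $g\in K$. They are mutually inverse, and
$$\alpha^+(Ty)=\alpha^+(T)\,\iota(y)\qquad(T\in M_k(\Lambda),\ y\in\Lambda).$$
Indeed, for $T=\epsilon g$, $y=g'$ both sides are $\epsilon\,\kappa(g)\kappa(g')gg'$; extend by linearity and continuity. If $T\iota(x)=0$ with $T\in M_k(\Lambda)$, then $\alpha^+(\alpha^-(T)x)=T\iota(x)=0$, so $\alpha^-(T)x=0$. As $\Lambda$ is a domain, $\alpha^-(T)=0$ and $T=0$. Clearing left denominators, $T\iota(x)=0$ with $T\in M_k(D)$ also implies $T=0$. So $T\mapsto T\iota(x)$ is an injective endomorphism of the left $M_k(D)$-module $M_k(D)$, which has finite length. It is bijective, so $\iota(x)$ has a left inverse and hence is invertible in $M_k(D)$.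

**Step 3: the estimate.** Write $\iota(x)^{-1}=Ty^{-1}$ with $T\in M_k(\Lambda)$, $y\in S$; then $\iota(x)T=yI_k$. The module $\mathbf W_\lambda$ is a direct summand of $\mathbf W_{\lambda'}\otimes\mathbf W_\kappa$. So by Proposition 7.3
$$\dim\operatorname{coker}(x|\mathbf W_\lambda)\le\dim\operatorname{coker}(\iota(x)|\mathbf W_{\lambda'}^k)\le k\dim\operatorname{coker}(y|\mathbf W_{\lambda'})\le\frac{k\,C_y\,D_{\lambda'}}{1+\min_{i\notin J}\lambda_i}.$$
By Weyl's formula $D_{\lambda'}\le D_\lambda$. Since $\min_{i\notin J}\lambda_i\to\infty$ along the subsequence, $\delta_{\mathbf W_\lambda}(x)\to0$, a contradiction. $\square$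

**Proof of Theorem B (2).** If $|\lambda^{(k)}|_*\not\to\infty$, then for some $j$ and some subsequence the coordinates in $I_j$ are bounded, and after passing to a further subsequence constant. So along it $\mathbf W_{\lambda^{(k)}}$ restricted to the $j$-th simple ideal is a multiple of a fixed finite-dimensional module. Let $i\in I_j$, $u=\exp(e_i)\in\mathbf G(\mathbb C)$ and $\Gamma=\langle u\rangle\cong\mathbb Z$. Some fixed power $e_i^b$ vanishes on these modules. Since $u-1$ acts as $e_i$ times an operator commuting with $e_i$, $A=(u-1)^b$ acts as $0$ and has rank $0$ along the subsequence. But $\Gamma\cap\mathbf Z(\mathbf G)=1$, as $\Gamma$ is torsion-free and $\mathbf Z(\mathbf G)$ is finite. So $\operatorname{rk}^\chi_\Gamma(A)=\operatorname{rk}_{\mathbb Z}((u-1)^b)=1$ by the Fourier argument of Section 1. $\square$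

**Proof of Theorem B (3).** We exhibit $\Gamma$, $A$ and, for each $\chi$, weights in $\mathbf X(\mathbf T)_\chi$ with $\min_l\lambda_l\to\infty$ along which the error is at least a positive constant times $1/\min_l\lambda_l$. Let $u=\exp(e_i)$, $\Gamma=\langle u\rangle$, $A=u-1$; again $\operatorname{rk}^\chi_\Gamma(A)=1$. On $\mathbf W_\lambda$ we have $\ker(u-1)=\ker e_i$, whose dimension is the number of irreducible constituents of $\mathbf W_\lambda$ under the $\mathfrak{sl}_2$ of $\alpha_i$. The weights $\mu$ of $\mathbf W_\lambda$ lie in the convex hull of the Weyl orbit of $\lambda$, so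
$$\mu(h_i)\le\max_\beta\lambda(h_\beta)\le h\max_l\lambda_l,$$
where $h$ is the largest height of a coroot. So each constituent has dimension at most $1+h\max_l\lambda_l$, there are at least $D_\lambda/(1+h\max_l\lambda_l)$ of them, and
$$1-\operatorname{rk}^\Gamma_{\mathbf W_\lambda}(A)\ge\frac1{1+h\max_l\lambda_l}.$$
Take $\lambda=\lambda_0+MN\rho$ with $\lambda_0\in\mathbf X(\mathbf T)_\chi$ fixed, $M\ge1$ fixed such that $M\rho$ lies in the root lattice, and $N\to\infty$. Such a $\lambda_0$ exists: $\chi$ extends to a character of $\mathbf T$, and adding a large multiple of $M\rho$ makes it dominant. These weights lie in $\mathbf X(\mathbf T)_\chi$, because the center acts trivially through the root lattice. Their coordinates are $\lambda_{0,l}+MN$, so $\max_l\lambda_l/\min_l\lambda_l\to1$ and the error is at least $c/\min_l\lambda_l$ for some $c>0$. For $SL_2$ and even $\lambda\geq 2$ this is $1-\operatorname{rk}^\Gamma_{\mathbf W_\lambda}(u-1)=1/(\lambda+1)$, the bound of Proposition 1.1 with $d=1$, attained. $\blacksquare$
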